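\title{A weakly subsemigroup separable semigroup whose Sch\"utzenberger group is not weakly subgroup separable}

\begin{abstract}
We construct a finitely generated weakly subsemigroup separable semigroup with an $\mathcal H$-class whose Sch\"utzenberger group is not weakly subgroup separable. The group is a $4$-generated residually finite torsion $2$-group, obtained from a product of two free groups by a Golod--Shafarevich construction. We also show that infinite finitely generated torsion groups cannot be avoided: in a Sch\"utzenberger group of a weakly subsemigroup separable semigroup, every finitely generated subgroup is torsion modulo its center, and every finitely generated virtually abelian subgroup is closed in the profinite topology.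
\end{abstract}

\section{The question and the results}\label{sec:intro}

A semigroup $S$ is \emph{weakly subsemigroup separable} if for every finitely generated subsemigroup $T$ of $S$ and every $x\in S\setminus T$ there are a finite semigroup $U$ and a homomorphism $\phi:S\to U$ with $\phi(x)\notin\phi(T)$. A group $G$ is \emph{weakly subgroup separable} if for every finitely generated subgroup $K$ of $G$ and every $g\in G\setminus K$ there are a finite group $P$ and a homomorphism $\psi:G\to P$ with $\psi(g)\notin\psi(K)$. Both conditions say that whenever an element lies outside a finitely generated substructure, some finite quotient witnesses this.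

For groups we use topological language. A subset $Y$ of a group $G$ is \emph{closed} (in the profinite topology) if for every $g\in G\setminus Y$ there is a normal subgroup $\Delta$ of finite index with $g\notin Y\Delta$. Translates of closed sets are closed, and so are finite unions, as one sees by intersecting the subgroups $\Delta$. Since $\psi(g)\in\psi(Y)$ means $g\in Y\ker\psi$, the group $G$ is weakly subgroup separable if and only if its finitely generated subgroups are closed, and it is residually finite if and only if $\{1\}$ is closed. For groups, the semigroup condition is the stronger one.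

\begin{lemma}\label{lem:groups}
A group $G$ that is weakly subsemigroup separable is torsion and weakly subgroup separable.
\end{lemma}

\begin{proof}
The image of $G$ under a homomorphism $\phi$ to a finite semigroup is a finite group. Let $g\in G$ and $T=\{g^n:n\ge1\}$. If $r\ge2$ is a multiple of the order of $\phi(g)$, then $\phi(g^{-1})=\phi(g)^{r-1}\in\phi(T)$. So no $\phi$ separates $g^{-1}$ from $T$, hence $g^{-1}\in T$ and $g$ has finite order. Consequently the subgroup generated by $k_1,\dots,k_j$ is the subsemigroup generated by $1,k_1,\dots,k_j$, and a homomorphism $\phi$ separating an element from it maps $G$ onto the finite group $\phi(G)$.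
\end{proof}

A semigroup carries groups other than its subgroups. Let $S^1$ be $S$ with a new identity element $1$ adjoined; a homomorphism $\phi:S\to U$ extends to $S^1\to U^1$ by $1\mapsto1$. Green's relations are defined as follows: $a\,\mathcal R\,b$ if $aS^1=bS^1$; $a\,\mathcal L\,b$ if $S^1a=S^1b$; $a\,\mathcal H\,b$ if both hold; and $a\,\mathcal D\,b$ if $a\,\mathcal L\,c\,\mathcal R\,b$ for some $c$. A $\mathcal D$-class is \emph{regular} if each of its elements $a$ satisfies $a=axa$ for some $x\in S$. For an $\mathcal H$-class $H$ let $\mathrm{Stab}(H)=\{s\in S^1:Hs=H\}$, and write $s\,\sigma_H\,t$ if $hs=ht$ for all $h\in H$. This is a congruence on the monoid $\mathrm{Stab}(H)$, and $\Gamma(H)=\mathrm{Stab}(H)/\sigma_H$ is the (right) \emph{Sch\"utzenberger group} of $H$. We use three standard facts.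
\begin{itemize}
\item[(G1)] (Green's theorem) Either $H^2\cap H=\emptyset$, or $H$ is a subgroup of $S$. In particular, an $\mathcal H$-class containing an idempotent is a group.
\item[(G2)] $\Gamma(H)$ is a group, it acts regularly (freely and transitively) on $H$ by right multiplication, and $\Gamma(H)\cong H$ when $H$ is a group.
\item[(G3)] (Sch\"utzenberger) $\mathcal H$-classes in one $\mathcal D$-class have isomorphic Sch\"utzenberger groups.
\end{itemize}
Thus $\Gamma(H)$ plays the role of a maximal subgroup at places where $S$ has no idempotent, and one can ask which separability properties it inherits from $S$. The following is known.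
\begin{itemize}
\item[(a)] Every subgroup of a weakly subsemigroup separable semigroup is weakly subsemigroup separable (restrict the separating homomorphisms).
\item[(b)] If $S$ is weakly subsemigroup separable and some $h\in H$ satisfies $sh=hs$ for all $s\in\mathrm{Stab}(H)$, then $\Gamma(H)$ is weakly subsemigroup separable.
\item[(c)] In general, Sch\"utzenberger groups of weakly subsemigroup separable semigroups need not be weakly subsemigroup separable.
\end{itemize}
Miller, O'Reilly, Quick and Ruskuc \cite{MOQR} pose the following question.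
\begin{quote}
\emph{Let $S$ be a weakly subsemigroup separable semigroup and $H$ an $\mathcal H$-class of $S$. Is $\Gamma(H)$ weakly subgroup separable?}
\end{quote}

By Lemma~\ref{lem:groups} the answer is yes in the situations (a) and (b). The simplest instance of (c), Example~\ref{ex:Z} below, points the same way. There $\Gamma(H)=\mathbb Z$, and a subsemigroup containing $h\in H$ and $s\in\mathrm{Stab}(H)$ contains $sh$ as well as $hs$, with left multiplication by $s$ undoing right multiplication by $s$. The semigroup therefore sees only subgroups of $\mathbb Z$, not submonoids. If left multiplication could add nothing but inverses, it would be harmless for subgroups and the answer would be yes. It can add much more, and the answer is no.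

\begin{theorem}\label{thm:A}
There is a finitely generated weakly subsemigroup separable semigroup $S$ with an $\mathcal H$-class $H$ such that $\Gamma(H)$ is not weakly subgroup separable. Moreover, $\Gamma(H)$ is a $4$-generated residually finite torsion $2$-group, and separability fails for a $2$-generated subgroup.
\end{theorem}

Here a \emph{torsion $2$-group} is a group in which every element has finite order a power of $2$. The guess above is nevertheless correct for elements of infinite order, and this gives a positive answer in many cases.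

\begin{theorem}\label{thm:B}
Let $S$ be weakly subsemigroup separable, $H$ an $\mathcal H$-class of $S$, and $\Gamma=\Gamma(H)$.
\begin{itemize}
\item[(1)] If $H$ lies in a regular $\mathcal D$-class (for example, if $H$ is a group), then $\Gamma$ is torsion and weakly subgroup separable.
\item[(2)] For all $g,k\in\Gamma$ some power $k^n$ with $n\ge1$ commutes with $g$. Hence $K/Z(K)$ is torsion for every finitely generated $K\le\Gamma$.
\item[(3)] Every finitely generated virtually abelian subgroup of $\Gamma$ is closed in the profinite topology of $\Gamma$. In particular, $\Gamma$ is residually finite.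
\item[(4)] Suppose that $K/Z(K)$ is finite whenever $K\le\Gamma$ is finitely generated and $K/Z(K)$ is torsion. Then $\Gamma$ is weakly subgroup separable. This applies if all finitely generated subgroups of $\Gamma$ are elementary amenable (for example, solvable), or if all are linear over fields.
\end{itemize}
\end{theorem}

By (1), (2) and (4), in any counterexample $H$ lies in a non-regular $\mathcal D$-class and some finitely generated $K\le\Gamma(H)$ has $K/Z(K)$ an infinite finitely generated torsion group. This is why the proof of Theorem~\ref{thm:A} needs a Golod--Shafarevich argument.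

Section~\ref{sec:semigroup} reduces Theorem~\ref{thm:A} to a statement about a quotient of a product of two free groups. Section~\ref{sec:model} shows in a vector space how separability will fail. Sections~\ref{sec:GS}--\ref{sec:verify} construct the group, and Section~\ref{sec:positive}, which is independent of them, proves Theorem~\ref{thm:B}. Throughout, $[s,f]=s^{-1}f^{-1}sf$, submonoids contain $1$, and $\langle\langle R\rangle\rangle$ is the normal closure of $R$.

\section{Semigroups with two actions on a group}\label{sec:semigroup}

We want a semigroup in which an $\mathcal H$-class is a copy of a given group and in which left and right multiplication can be prescribed independently. Let $Y$ be a finite alphabet, $Y^*$ the free monoid on $Y$, and $Y^+$ the set of nonempty words. Let $\Gamma$ be a group and $\alpha,\beta:Y^*\to\Gamma$ surjective monoid homomorphisms. Define $S(\alpha,\beta)=Y^+\sqcup\Gamma\sqcup\{0\}$ with a product $\cdot$ in which $0$ is a zero, words are concatenated, and for $u\in Y^+$ and $\gamma,\gamma'\in\Gamma$,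
\[
u\cdot\gamma=\alpha(u)\gamma,\qquad\gamma\cdot u=\gamma\beta(u),\qquad\gamma\cdot\gamma'=0 ,
\]
where the right-hand sides use the multiplication of $\Gamma$.

\begin{proposition}\label{prop:S}
$S=S(\alpha,\beta)$ is a finitely generated semigroup, $H=\Gamma$ is an $\mathcal H$-class of $S$, and $\Gamma(H)\cong\Gamma$. If $\alpha(W_0)\gamma\beta(W_0)$ is closed in $\Gamma$ for every finitely generated submonoid $W_0\le Y^*$ and every $\gamma\in\Gamma$, then $S$ is weakly subsemigroup separable.
\end{proposition}

\begin{proof}
A product of three elements containing $0$ or two factors from $\Gamma$ is $0$ in either bracketing. With one factor $\gamma\in\Gamma$ and two words $u,v$, both bracketings give $\alpha(u)\alpha(v)\gamma$, $\alpha(u)\gamma\beta(v)$ or $\gamma\beta(u)\beta(v)$, according to the position of $\gamma$. So the product is associative. For any $\gamma\in\Gamma$ we have $\Gamma=\gamma\beta(Y^*)$ and $0=\gamma\cdot\gamma$, so $Y\cup\{\gamma\}$ generates $S$.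

Identify the identity of $S^1$ with the empty word. For every $\gamma\in\Gamma$ we have $\gamma\cdot S^1=S^1\cdot\gamma=\Gamma\cup\{0\}$, because $\alpha$ and $\beta$ are onto. For $u\in Y^+$ the set $u\cdot S^1$ contains the word $u$, and $0\cdot S^1=\{0\}$. So $\Gamma$ is an $\mathcal H$-class. Its stabilizer is $Y^*$, and $s\,\sigma_H\,t$ if and only if $\beta(s)=\beta(t)$. Hence $\Gamma(H)\cong\beta(Y^*)=\Gamma$.

Let $T$ be generated by a finite set $Z$ and let $x\in S\setminus T$. If $x\in Y^+$, the words longer than $x$ together with $\Gamma\cup\{0\}$ form an ideal $J$ with finite complement. The Rees quotient $S/J$, which collapses $J$ to a zero and is injective elsewhere, is finite, and no element other than $x$ has the same image as $x$. If $x=0$, then $T$ contains no $\gamma\in\Gamma$, since $\gamma\cdot\gamma=0$. So $T\subseteq Y^+$, and the homomorphism to the multiplicative semigroup $\{0,1\}$ sending $Y^+$ to $1$ and $\Gamma\cup\{0\}$ to $0$ separates $x$ from $T$.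

Let $x\in\Gamma$, and let $W_0\le Y^*$ be the submonoid generated by $Z\cap Y^+$. A product of generators lies in $\Gamma$ exactly when it has no factor $0$ and exactly one factor from $\Gamma$, so
\[
T\cap\Gamma=\bigcup_{\gamma\in Z\cap\Gamma}\alpha(W_0)\gamma\beta(W_0).
\]
This is a finite union of closed sets, so there is a normal subgroup $\Gamma'$ of finite index with $x\notin(T\cap\Gamma)\Gamma'$. Put $P=\Gamma/\Gamma'$ and $U=(P\times P)\sqcup P\sqcup\{0\}$, where $0$ is a zero, $P\times P$ multiplies coordinatewise, and $(p,p')\cdot c=pc$, $c\cdot(p,p')=cp'$, $c\cdot c'=0$ for $c,c'\in P$. This is associative by the case check made for $S$. The map $u\mapsto(\alpha(u)\Gamma',\beta(u)\Gamma')$, $\gamma\mapsto\gamma\Gamma'$, $0\mapsto0$ is a homomorphism $S\to U$. It sends $T\setminus\Gamma$ outside $P$ and $T\cap\Gamma$ to cosets different from $x\Gamma'$.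
\end{proof}

\begin{example}\label{ex:equal}
Let $\alpha=\beta$. With $\gamma=1$ the hypothesis of Proposition~\ref{prop:S} says that $\beta(W_0)\beta(W_0)=\beta(W_0)$ is closed. Every finitely generated subgroup of $\Gamma$ has this form: let $W_0$ be generated by preimages of the generators and their inverses. So the hypothesis forces $\Gamma$ to be weakly subgroup separable, and a counterexample needs $\alpha\ne\beta$.
\end{example}

\begin{example}\label{ex:Z}
Let $\Gamma=\mathbb Z$, $Y=\{y,z\}$, $\beta(y)=1$, $\beta(z)=-1$ and $\alpha=-\beta$. For a submonoid $W_0$ with $W=\beta(W_0)$, the set $\alpha(W_0)+\gamma+\beta(W_0)$ is $\gamma+(W-W)$, a coset of the subgroup $W-W=j\mathbb Z$. Subgroups of $\mathbb Z$ are closed: $j\mathbb Z$ has finite index for $j\ge1$, and $i\notin(|i|+1)\mathbb Z$ for $i\neq0$. So $S(\alpha,\beta)$ is weakly subsemigroup separable, while $\Gamma(H)=\mathbb Z$ is not, by Lemma~\ref{lem:groups}. The non-closed submonoid $\{0,1,2,\dots\}=\beta(\{y\}^*)$ is invisible in $S$: the subsemigroup generated by $0_{\mathbb Z}\in H$ and $y$ contains $y^i\cdot0_{\mathbb Z}\cdot y^j=j-i$,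 hence all of $H$.
\end{example}

Example~\ref{ex:Z} contains the main idea: a non-closed set $\beta(W_0)$ does no harm if $\alpha(W_0)$ enlarges it to a closed set. To hide a subgroup in this way, let $F$ be the free group on $a,b$, let $E=F\times F$, and let $\sigma(f,f')=(f',f)$ be the swap. We take $\Gamma=E/L$ and let the left action be the right action composed with $\sigma$. The subgroup to be hidden is the image of $F\times1$, and it is hidden completely: for $W=F\times1$ and any $h=(h_1,h_2)$,
\[
\sigma(W)hW=\{(h_1f,\,f'h_2):f,f'\in F\}=E .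
\]
The condition needed on the normal subgroup $L\trianglelefteq E$ is the following.
\begin{itemize}
\item[$(\star)$] For every finitely generated submonoid $W\le E$ and all $h,g\in E$, either $g\in\sigma(W)hWL$, or there is a normal subgroup $E'\supseteq L$ of finite index in $E$ with $g\notin\sigma(W)hWE'$.
\end{itemize}

\begin{corollary}\label{cor:reduction}
If $L\trianglelefteq E$ satisfies $(\star)$, there is a finitely generated weakly subsemigroup separable semigroup $S$ with an $\mathcal H$-class $H$ such that $\Gamma(H)\cong E/L$.
\end{corollary}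

\begin{proof}
Let $q:E\to E/L$ be the quotient map, $Y$ an alphabet of eight letters, and $\pi:Y^*\to E$ the surjective homomorphism sending the letters to $(a^{\pm1},1)$, $(b^{\pm1},1)$, $(1,a^{\pm1})$, $(1,b^{\pm1})$. Put $\alpha=q\sigma\pi$ and $\beta=q\pi$. If $W_0\le Y^*$ is finitely generated and $W=\pi(W_0)$, then $\alpha(W_0)q(h)\beta(W_0)=q(\sigma(W)hW)$. If $q(g)$ lies outside this set, $(\star)$ provides $E'$, and $q(g)\notin q(\sigma(W)hW)\,(E'/L)$. So the set is closed and Proposition~\ref{prop:S} applies.
\end{proof}

It remains to find $L$ with $(\star)$ such that the image of $F\times1$ in $E/L$ is not closed.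

\section{A linear model for the failure of separability}\label{sec:model}

Condition $(\star)$ with $W=\{1\}$ and $h=1$ says that $E/L$ is residually finite. So $L$ must be closed in $E$ while $(F\times1)L$ is not. A telescoping sum produces this behavior.

Let $B$ be the $\mathbb F_2$-vector space with basis $\varepsilon_i,\delta_i$ $(i\ge1)$, and let $B_m$ be spanned by the $\varepsilon_i,\delta_i$ with $i\ge m$. Let $C$ be spanned by the $\varepsilon_i$, and $X$ by the vectors $\xi_i=\varepsilon_i+\delta_i+\delta_{i+1}$.
\begin{itemize}
\item[(i)] $\delta_1\notin C+X$, because the parity functional $p$ with $p(\varepsilon_i)=0$, $p(\delta_i)=1$ vanishes on $C+X$.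
\item[(ii)] $\delta_1\in C+X+B_m$ for every $m$, because $\xi_1+\dots+\xi_n=(\varepsilon_1+\dots+\varepsilon_n)+\delta_1+\delta_{n+1}$ and $\delta_{n+1}\in B_m$ for $n+1\ge m$.
\item[(iii)] $X=\bigcap_m(X+B_m)$. Indeed, let $v$ lie in the intersection. Subtracting an element of $X$, we may assume that $v$ involves no $\varepsilon_i$. If $v\in\sum_ic_i\xi_i+B_m$, comparing $\varepsilon$-coordinates gives $c_i=0$ for $i<m$, so $v\in B_m$. This holds for all $m$, so $v=0$.
\end{itemize}
In the topology defined by the finite-index subspaces $B_m$, the subspace $X$ is closed and $C+X$ is not. The vectors $\varepsilon_i$ are what keeps $X$ closed: if they are replaced by $0$, then (ii) puts $\delta_1$ in the closure of $X$.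

The model is not yet a counterexample, since $B/X$ has finite quotients that the filtration does not see; $p$ itself separates $\delta_1$ from $C+X$. The remedy is to realize $\varepsilon_i$ and $\delta_i$ as $(e_i,1)$ and $(1,d_i)$, where $e_i,d_i$ are central involutions in a $2$-generated torsion $2$-group $K=F/N$ lying deeper and deeper in a filtration that every finite $2$-quotient of $F$ eventually kills. Then $E/L$ is the quotient of $K\times K$ by the central subgroup generated by the elements $(e_i,d_id_{i+1})$. The remaining freedom in choosing $N$, $e_i$ and $d_i$ will be spent on $(\star)$.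

\section{A filtration of the free group and the Golod--Shafarevich bound}\label{sec:GS}

Let $A=\mathbb F_2[F]$ be the group algebra and $I$ its augmentation ideal, the kernel of the map $A\to\mathbb F_2$ sending every $f\in F$ to $1$. It is standard that $I=A(a-1)\oplus A(b-1)$ is a free left $A$-module on $a-1$ and $b-1$. Hence $I^{m+1}=I^mI=I^m(a-1)\oplus I^m(b-1)$, so $I^{m+1}/I^{m+2}\cong(I^m/I^{m+1})^2$, and $A/I^m$ is finite for every $m$. Put
\[
D_m=\{f\in F:f-1\in I^m\}\qquad(m\ge1),
\]
the kernel of the map from $F$ to the unit group of $A/I^m$.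
\begin{itemize}
\item[(D1)] $F=D_1\supseteq D_2\supseteq\cdots$, each $D_m$ is normal of finite index, and $F/D_m$ is a $2$-group, because $f^{2^k}-1=(f-1)^{2^k}\in I^m$ when $2^k\ge m$.
\item[(D2)] If $s\in D_l$ and $f\in F$, then $s^2,[s,f]\in D_{l+1}$. Indeed $s^2-1=(s-1)^2\in I^{2l}$ and
$[s,f]-1=s^{-1}f^{-1}\big((s-1)(f-1)-(f-1)(s-1)\big)\in I^{l+1}$.
\item[(D3)] If $\theta:F\to P$ is a homomorphism to a finite $2$-group, then $D_m\le\ker\theta$ for large $m$. Indeed, the augmentation ideal $I_P$ of $\mathbb F_2[P]$ is nilpotent (a standard fact), and $\theta(f)-1\in I_P^m$ for $f\in D_m$.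
\end{itemize}
Property (D3) is what the linear model lacked. Property (D2) is the source of central involutions: an element $s\in D_l$ can be made central of order at most $2$ by the relators $s^2,[s,a],[s,b]$, which lie one level deeper than $s$ and so do not change whether $s$ survives modulo $D_{l+1}$.

We shall impose infinitely many relators and must know after each finite number of them that there are still nontrivial elements at arbitrarily deep levels. The next lemma gives a budget within which this is guaranteed. A \emph{weighted set of relators} is a finite set $R\subset F$ with assigned integers $\nu(r)\ge1$ such that $r\in D_{\nu(r)}$; its \emph{weight} is $\omega(R)=\sum_{r\in R}(3/4)^{\nu(r)}$.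

\begin{lemma}\label{lem:GS}
Let $R$ be a weighted set of relators with $\omega(R)\le\frac12$, and let $N=\langle\langle R\rangle\rangle$. Then $|F/ND_m|\to\infty$ as $m\to\infty$. Hence for every $m$ there is $l\ge m$ with $D_l\not\subseteq ND_{l+1}$.
\end{lemma}

\begin{proof}
Let $J\subseteq I$ be the two-sided ideal generated by the elements $r-1$, $r\in R$. Put $I^m=A$ for $m\le0$ and $c_m=\dim A/(J+I^m)$ for all $m\in\mathbb Z$, so $c_m=0$ for $m\le0$. Let $J'=JI=J(a-1)\oplus J(b-1)$. Since $A=\mathbb F_2+I$, we have $J=\sum_rA(r-1)A=\sum_rA(r-1)+J'$. Fix $m\ge0$. By freeness of $I$,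
\[
I/(J'+I^{m+1})\cong\big(A/(J+I^m)\big)^2
\]
has dimension $2c_m$. The space $I/(J+I^{m+1})$, of dimension $c_{m+1}-1$, is the quotient of this space by the sum of the images of the maps $A\to I/(J'+I^{m+1})$, $y\mapsto y(r-1)$. Such a map kills $J$, since $J(r-1)\subseteq JI=J'$, and it kills $I^{m+1-\nu(r)}$, since $r-1\in I^{\nu(r)}$. Its image therefore has dimension at most $c_{m+1-\nu(r)}$, and
\[
c_{m+1}\ \ge\ 1+2c_m-\sum_{r\in R}c_{m+1-\nu(r)}\qquad(m\ge0).
\]
Suppose $(c_m)$ is bounded. Then $\Phi=\sum_{m\ge1}c_mt^m$ converges at $t=3/4$, and $\Phi\ge0$. Multiply the inequality by $t^{m+1}$ and sum over $m\ge0$. As $\nu(r)\ge1$, we have $\sum_{m\ge0}c_{m+1-\nu(r)}t^{m+1}=t^{\nu(r)}\Phi$, and we obtain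
\[
\Phi\cdot\Big(1-2t+\sum_{r}t^{\nu(r)}\Big)\ \ge\ \frac{t}{1-t}\ >\ 0 .
\]
But $1-2t+\omega(R)\le1-\frac32+\frac12=0$, a contradiction. So $(c_m)$ is unbounded. The image of $F$ spans $A/(J+I^m)$, and elements of $N$ and of $D_m$ map to $1$, so $c_m\le|F/ND_m|$. The sequence $|F/ND_m|$ is nondecreasing and unbounded. If $D_l\subseteq ND_{l+1}$ held for all $l\ge m$, then $ND_l=ND_{l+1}$ for these $l$, and the sequence would be eventually constant.
\end{proof}

\section{The inductive construction}\label{sec:construction}

For $N\trianglelefteq F$ write $N^{[2]}=N\times N$, a normal $\sigma$-invariant subgroup of $E$, and $\overline N=\bigcap_mND_m$. We use repeatedly that every $t\in ND_m$ is congruent modulo $N$ to an element of $D_m$. Enumerate $F=\{f_1,f_2,\dots\}$, and enumerate as $\tau_1,\tau_2,\dots$ all triples $(\mathbf w,h,g)$ with $h,g\in E$ and $\mathbf w$ a finite, possibly empty, tuple in $E$. Each triple is one instance of $(\star)$, with $W$ the submonoid generated by the entries of $\mathbf w$. Finite generation of $W$ is used only here, to make the list countable.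

We construct weighted sets of relators $R_0\subseteq R_1\subseteq\cdots$ (a relator keeps the degree first assigned to it), integers $m_0<m_1<\cdots$, and elements $e_1,e_2,\dots$ and $d_1,d_2,\dots$ of $F$. After stage $n\ge0$ we have $R_n$, $m_n$, $e_1,\dots,e_n$ and $d_1,\dots,d_{n+1}$. Put
\[
N_n=\langle\langle R_n\rangle\rangle,\qquad V_n=N_nD_{m_n},\qquad x_i=(e_i,\,d_id_{i+1}),\qquad y_n=(1,d_{n+1}).
\]
All exponents $a_i,b_i$ below lie in $\{0,1\}$, and products are taken in increasing order of $i$. The following will hold for all $n$.
\begin{itemize}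
\item[(P1)] $\omega(R_n)<\frac12$.
\item[(P2)] $s^2,[s,a],[s,b]\in N_n$ for $s\in\{e_1,\dots,e_n,d_1,\dots,d_{n+1}\}$, so these elements are central of order at most $2$ modulo $N_n$.
\item[(P3)] If $\prod_{i\le n+1}d_i^{b_i}\in V_n$, then all $b_i=0$.
\item[(P4)] If $f\in\{f_1,\dots,f_n\}$ and $c$ has the form $\prod_{i\le n}e_i^{a_i}$ or $\prod_{i\le n+1}d_i^{b_i}$, then $c^{-1}f\in V_n$ implies $c^{-1}f\in\overline{N_n}$.
\item[(T)] $R_{n+1}\setminus R_n\subseteq D_{m_n}$ and $e_{n+1},d_{n+2}\in D_{m_n}$.
\end{itemize}
Property (T) says that the finite quotient $F/V_n$ is frozen after stage $n$: it gives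
\begin{equation}\label{eq:frozen}
V_{n+1}\subseteq N_{n+1}D_{m_n}=V_n .
\end{equation}
By (P2) and (P3), the products $\prod_{i\le n+1}d_i^{b_i}$ are pairwise incongruent modulo $V_n$, which replaces the linear independence of the $\delta_i$. Property (P4) replaces the finite support of vectors in the model: it will prevent a fixed element of $F$ from being an infinite product of the $e_i$ or of the $d_i$.

\subsection*{Stage $0$}
By Lemma~\ref{lem:GS} with $R=\emptyset$ choose $l\ge1$ with $3(3/4)^{l+1}<\frac12$ and $d_1\in D_l\setminus D_{l+1}$. Let $R_0=\{d_1^2,[d_1,a],[d_1,b]\}$, with all degrees equal to $l+1$, as (D2) allows, and let $m_0=l+1$. Then (P1) and (P2) hold, $V_0=D_{l+1}\not\ni d_1$ gives (P3), and (P4) is vacuous.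

\subsection*{Stage $n+1$: the four cases}
Let $\tau_{n+1}=(\mathbf w,h,g)$, and put
\[
Q_m=(N_nD_m)^{[2]},\qquad X_n=\Big\{\prod_{i\le n}x_i^{a_i}\Big\},\qquad X_n^+=X_n\cup X_ny_n .
\]
The $Q_m$ are decreasing normal $\sigma$-invariant subgroups of finite index with intersection $\overline{N_n}^{[2]}$. By (P2), the finite set $X_n^+$ maps onto a central elementary abelian subgroup of $E/N_n^{[2]}$.

The final group $L$ will contain all $x_i$ and all $N_i^{[2]}$. If everything chosen from now on lies in $D_M$, then modulo $Q_M$ we have $x_{n+1}\equiv y_n$ and $x_i\equiv1$ for $i>n+1$, so $LQ_M=X_n^+Q_M$. Thus the sets $\sigma(W)hWX_n^+Q_m$ are the approximations to $\sigma(W)hWL$ available now. If $g$ lies outside one of them, we keep it outside by working at a deeper level. Otherwise $g$ equals $uhvx$ or $uhvxy_n$, with $u\in\sigma(W)$, $v\in W$ and $x\in X_n$, up to an arbitrarily deep error, and we try to force $g$ into $\sigma(W)hWL$. In the first form this is cheap: make the error a relator. In the second form there is an obstacle, since $y_n$ must stay outside $L$: by the telescoping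 identity, $y_n\in L$ would put $(1,d_1)$ into $(F\times1)L$. The way out is to \emph{define} $x_{n+1}$ to be $y_n$ times the error. For (P3) the second coordinate of the error must then be nontrivial, and we arrange this by moving a deep nontrivial element of $W$ into the error. If $W$ has no such elements, it is essentially finite and needs no action. Formally, exactly one of the following holds.
\begin{itemize}
\item[A:] $g\notin\sigma(W)hWX_n^+Q_m$ for some $m$.
\item[B:] Not A, and for some $x\in X_n$ we have $g\in\sigma(W)hWxQ_m$ for all $m$.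
\item[C:] Neither A nor B, and $W\cap Q_m\not\subseteq\overline{N_n}^{[2]}$ for every $m$.
\item[D:] Neither A nor B, and $W\cap Q_m\subseteq\overline{N_n}^{[2]}$ for some $m$.
\end{itemize}
For fixed $x^+\in X_n^+$ the sets $\sigma(W)hWx^+Q_m$ decrease with $m$. If A fails, then, $X_n^+$ being finite, one $x^+$ satisfies $g\in\sigma(W)hWx^+Q_m$ for infinitely many $m$, hence for all $m$. So in case C there is $x\in X_n$ with
\begin{equation}\label{eq:C}
g\in\sigma(W)hWxy_nQ_m\quad\text{for all }m .
\end{equation}
Fix $M\ge m_n$ with $8(3/4)^M<\frac12-\omega(R_n)$, and in case A also with $g\notin\sigma(W)hWX_n^+Q_M$. At most eight relators will be added, all in $D_M$ and of assigned degree $M$.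

\subsection*{Killing the error in case B}
Write $g=uhvx(t_1,t_2)$ with $u\in\sigma(W)$, $v\in W$, $t_1,t_2\in N_nD_M$, and choose $t_i'\in D_M$ congruent to $t_i$ modulo $N_n$. Put $R'=R_n\cup\{t_1',t_2'\}$. In cases A, C, D put $R'=R_n$. Let $N'=\langle\langle R'\rangle\rangle$. In case B we have $t_1,t_2\in N'$, so
\begin{equation}\label{eq:B}
g\in\sigma(W)hW\,x\,N'^{[2]} .
\end{equation}

\subsection*{Generic stages (cases A, B, D)}
Since $\omega(R')<\frac12$, Lemma~\ref{lem:GS} gives $l\ge M$ and $z\in D_l\setminus N'D_{l+1}$. Put $e_{n+1}=d_{n+2}=z$.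

\subsection*{Absorbing stages (case C)}
Choose $w=(w_1,w_2)\in W\cap Q_M$ with $w\notin\overline{N_n}^{[2]}$, and let $l\ge M$ be maximal with $w\in Q_l$. By \eqref{eq:C} write $g=c\,xy_n\,t$ with $c=uhv$, $u\in\sigma(W)$, $v\in W$, and $t=(t_1,t_2)\in Q_{l+1}$. Since $w\notin Q_{l+1}$, one coordinate of $w$ lies outside $N_nD_{l+1}$. Congruences below are modulo $N_n^{[2]}$, where $xy_n$ is central.

If $w_2\notin N_nD_{l+1}$, insert $w$ on the right: $g=(cw)\,w^{-1}xy_nt\equiv c'xy_ns$ with $c'=uh(vw)$ and $s=w^{-1}t$. The second coordinate of $s$ is $w_2^{-1}t_2$.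

Otherwise $w_1\notin N_nD_{l+1}$, and we insert $\sigma(w)=(w_2,w_1)$ on the left:
\[
g=\sigma(w)c\cdot c^{-1}\sigma(w)^{-1}c\cdot xy_nt\equiv c'xy_ns
\]
with $c'=(\sigma(w)u)hv$ and $s=c^{-1}\sigma(w)^{-1}c\,t$. The second coordinate of $s$ is $c_2^{-1}w_1^{-1}c_2t_2$, where $c=(c_1,c_2)$. This is the only step that depends on the swap: it turns a nontrivial first coordinate into a nontrivial second coordinate. By Example~\ref{ex:equal}, no construction of this kind can succeed with $\sigma$ replaced by the identity.

In both subcases $c'\in\sigma(W)hW$, and $s=(s_1,s_2)$ lies in $Q_l$ because $Q_l$ is normal and $\sigma$-invariant. Also $s_2\notin N_nD_{l+1}$, because $t_2$ lies in this normal subgroup and the other factor does not. Choose $e_{n+1},d_{n+2}\in D_l$ congruent to $s_1,s_2$ modulo $N_n$. Then $y_ns=(s_1,d_{n+1}s_2)\equiv x_{n+1}$, so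
\begin{equation}\label{eq:absorb}
g\in\sigma(W)hW\,x\,x_{n+1}N_n^{[2]} .
\end{equation}
We have no control over $e_{n+1}$ here; it may lie in $N_n$.

\subsection*{Completing the stage}
In all cases $e_{n+1},d_{n+2}\in D_l$ with $l\ge M$, and $d_{n+2}\notin N'D_{l+1}$. Let
\[
R_{n+1}=R'\cup\{s^2,[s,a],[s,b]:s\in\{e_{n+1},d_{n+2}\}\}.
\]
There are at most eight elements in $R_{n+1}\setminus R_n$, all in $D_M$, so (P1), (P2) and (T) hold. The relators outside $R'$ lie in $D_{l+1}$ by (D2), so $N_{n+1}D_{l+1}=N'D_{l+1}$. Choose $m_{n+1}\ge l+1$ so large that (P4) holds for $n+1$. This is possible because finitely many elements $c^{-1}f$ are involved, and each of them either lies in $\overline{N_{n+1}}$ or lies outside $N_{n+1}D_m$ for all large $m$. Note that $m_{n+1}>M\ge m_n$. As $V_{n+1}\subseteq N_{n+1}D_{l+1}=N'D_{l+1}$, we get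
\begin{equation}\label{eq:new}
d_{n+2}\notin V_{n+1},\qquad\text{and at generic stages also}\quad e_{n+1}\notin V_{n+1}.
\end{equation}
For (P3), suppose $\prod_{i\le n+2}d_i^{b_i}\in V_{n+1}$. By \eqref{eq:frozen} this product lies in $V_n$, and $d_{n+2}\in V_n$, so $\prod_{i\le n+1}d_i^{b_i}\in V_n$ and $b_i=0$ for $i\le n+1$. Then $b_{n+2}=0$ by \eqref{eq:new}. The construction is complete.

Infinitely many stages are generic: for a triple with empty $\mathbf w$ we have $W=\{1\}$, and case C cannot occur.

\section{The group $\Gamma$ and the proof of Theorem~\ref{thm:A}}\label{sec:verify}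

Put
\[
N=\bigcap_nV_n,\qquad X=\langle x_1,x_2,\dots\rangle,\qquad L=XN^{[2]},\qquad E_n=XV_n^{[2]},
\]
and let $K=F/N$. For $k\ge n$ we have $\overline{N_n}\subseteq N_nD_{m_k}\subseteq V_k$, and the $V_k$ decrease by \eqref{eq:frozen}, so
\begin{equation}\label{eq:incl}
N_n\subseteq\overline{N_n}\subseteq N\subseteq V_n\qquad\text{for all }n .
\end{equation}
With (P2) this shows that all $e_i,d_i$ are central of order at most $2$ modulo $N$. Hence $L$ and the $E_n$ are normal in $E$, the $E_n$ have finite index, and $L\subseteq E_{n+1}\subseteq E_n$. Let $\Gamma=E/L$, a quotient of $K\times K$. By (T), $e_i\in D_{m_{i-1}}$ for $i\ge1$ and $d_i\in D_{m_{i-2}}$ for $i\ge2$. So modulo $V_n^{[2]}$ we have $x_{n+1}\equiv y_n$ and $x_i\equiv1$ for $i\ge n+2$, and therefore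
\begin{equation}\label{eq:En}
E_n=X_n^+V_n^{[2]} .
\end{equation}

The first step is the analogue of (iii) in Section~\ref{sec:model}. There the $\varepsilon_i$ were independent and determined everything. Here only the $d_i$ are independent. They determine the exponents and show that these are eventually constant; the generic $e_i$ then exclude the constant value $1$.

\begin{lemma}\label{lem:closed}
$L=\bigcap_nE_n$.
\end{lemma}

\begin{proof}
Let $g=(g_1,g_2)\in\bigcap_nE_n$. By \eqref{eq:En}, for each $n$ there are $a_1,\dots,a_{n+1}$ with
\begin{equation}\label{eq:expansion}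
g\equiv x_1^{a_1}\cdots x_n^{a_n}y_n^{a_{n+1}}\pmod{V_n^{[2]}},
\end{equation}
that is, modulo $V_n$,
\begin{equation}\label{eq:coords}
g_1\equiv\prod_{i\le n}e_i^{a_i},\qquad g_2\equiv\prod_{i\le n}(d_id_{i+1})^{a_i}\cdot d_{n+1}^{a_{n+1}}\equiv\prod_{i\le n+1}d_i^{b_i},
\end{equation}
where $b_1=a_1$ and $b_i\equiv a_{i-1}+a_i\pmod2$ for $2\le i\le n+1$. By (P3) the exponents $b_1,\dots,b_{n+1}$ are determined by $g_2$ and $n$. The expression for $g_2$ at level $n+1$ also holds modulo $V_n\supseteq V_{n+1}$, where $d_{n+2}\equiv1$, so its first $n+1$ exponents agree with those at level $n$. Hence there is a single sequence $(b_i)_{i\ge1}$, and a single sequence $(a_i)_{i\ge1}$ determined by it, such that \eqref{eq:expansion} and \eqref{eq:coords} hold for all $n$.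

Let $n$ be so large that $g_1,g_2\in\{f_1,\dots,f_n\}$. By (P4) and \eqref{eq:incl}, the congruences $g_1\equiv\prod_{i\le n}e_i^{a_i}$ and $g_2\equiv\prod_{i\le n+1}d_i^{b_i}$ hold modulo $N$. Comparing them for $n$ and $n+1$ gives $e_{n+1}^{a_{n+1}}\in N$ and $d_{n+2}^{b_{n+2}}\in N$. Since $N\subseteq V_{n+1}$, \eqref{eq:new} yields $b_{n+2}=0$, that is, $a_{n+2}=a_{n+1}$. So $(a_i)$ is eventually constant. If the constant were $1$, then $e_{n+1}\in N\subseteq V_{n+1}$ for all large $n$, contradicting \eqref{eq:new} at a generic stage. So $a_i=0$ for $i>n_0$, and \eqref{eq:expansion} gives $g\equiv\prod_{i\le n_0}x_i^{a_i}$ modulo $V_n^{[2]}$ for all $n\ge n_0$, hence modulo $N^{[2]}$. Thus $g\in L$. The inclusion $L\subseteq\bigcap_nE_n$ was noted above.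
\end{proof}

\begin{lemma}\label{lem:star}
$L$ satisfies $(\star)$.
\end{lemma}

\begin{proof}
Let $W$ be generated by the entries of $\mathbf w$, let $(\mathbf w,h,g)=\tau_{n+1}$, and use the notation of stage $n+1$.

\emph{Case A.} The new relators lie in $D_M$ and $m_{n+1}>M$, so $V_{n+1}\subseteq N_nD_M$. Also $e_{n+1},d_{n+2}\in D_M$, so $x_{n+1}\equiv y_n$ and $y_{n+1}\equiv1$ modulo $Q_M$. By \eqref{eq:En}, $E_{n+1}=X_{n+1}^+V_{n+1}^{[2]}\subseteq X_n^+Q_M$, and the choice of $M$ gives $g\notin\sigma(W)hWE_{n+1}$.

\emph{Cases B and C.} By \eqref{eq:B} or \eqref{eq:absorb}, $g\in\sigma(W)hWXN_{n+1}^{[2]}\subseteq\sigma(W)hWL$.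

\emph{Case D.} Let $W\cap Q_m\subseteq\overline{N_n}^{[2]}$. The image of $W$ in the finite group $E/Q_m$ is a submonoid, hence a subgroup. If $w,w'\in W$ satisfy $wQ_m=w'Q_m$, choose $w''\in W$ with $ww''\in Q_m$. Then $ww''$ and $w'w''$ lie in $W\cap Q_m\subseteq\overline{N_n}^{[2]}$, so $w\equiv w'$ modulo $\overline{N_n}^{[2]}$. Thus $W$ has finite image modulo $\overline{N_n}^{[2]}$. This subgroup is normal, $\sigma$-invariant and contained in $L$ by \eqref{eq:incl}, so both $W$ and $\sigma(W)$ have finite image in $E/L$, and $\sigma(W)hWL=c_1L\cup\dots\cup c_jL$. If $g$ is not in this set, Lemma~\ref{lem:closed} and the monotonicity of the $E_k$ give $k$ with $c_i^{-1}g\notin E_k$ for all $i$. Then $g\notin c_1E_k\cup\dots\cup c_jE_k=\sigma(W)hWE_k$.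
\end{proof}

We never imposed relators of the form $f^{2^k}$. Torsion follows from $(\star)$ applied to cyclic submonoids of one factor, as in Lemma~\ref{lem:groups}; the swap does not interfere because it acts in the other coordinate.

\begin{lemma}\label{lem:torsion}
$K$ and $\Gamma$ are torsion $2$-groups.
\end{lemma}

\begin{proof}
Let $f\in F$. Apply $(\star)$ to $W=\{(f^i,1):i\ge0\}$, $h=1$ and $g=(f^{-1},1)$. For every normal subgroup $E'$ of finite index, $(f,1)^{-1}$ is congruent to a nonnegative power of $(f,1)$ modulo $E'$, so $g\in WE'$ and the second alternative is impossible. Hence $g\in(f^i,f^j)L$ for some $i,j\ge0$. First coordinates of elements of $L$ lie in $\langle e_1,e_2,\dots\rangle N$, whose image in $K$ has exponent at most $2$. So $f^{-1-i}\in\langle e_1,e_2,\dots\rangle N$ and $f^{2(i+1)}\in N$. Thus $K$ is torsion. An element of $F$ of odd order modulo $N$ lies in every $V_n$, because $F/V_n$ is a $2$-group by (D1), and so it lies in $N$. Therefore all orders in $K$ are powers of $2$. The same holds in the quotient $\Gamma$ of $K\times K$.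
\end{proof}

\begin{lemma}\label{lem:nonsep}
Let $K_1\le\Gamma$ be the image of $F\times1$ and $g_0=(1,d_1)L$. Then $g_0\notin K_1$, but $\psi(g_0)\in\psi(K_1)$ for every homomorphism $\psi$ from $\Gamma$ to a finite group.
\end{lemma}

\begin{proof}
If $g_0\in K_1$, then $(1,d_1)\in(F\times1)L$, and second coordinates give $d_1\in\langle d_id_{i+1}:i\ge1\rangle N$. So for some $n$, modulo $N$ and hence modulo $V_n$,
\[
d_1\equiv\prod_{i\le n}(d_id_{i+1})^{a_i}\equiv\prod_{i\le n+1}d_i^{b_i}\qquad\text{with }\textstyle\sum_ib_i\equiv2\sum_ia_i\equiv0\pmod2 .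
\]
By (P3) the exponents are unique, so $(b_1,\dots,b_{n+1})=(1,0,\dots,0)$, whose sum is odd. This contradiction shows $g_0\notin K_1$.

Let $\psi:\Gamma\to P$ with $P$ finite, and write $\psi$ also for the composite $E\to\Gamma\to P$. The group $\psi(1\times F)$ is a finite quotient of $K$, hence a $2$-group by Lemma~\ref{lem:torsion}. By (D3), $\psi(1\times D_m)=1$ for some $m$. Choose $n\ge1$ with $m_{n-1}\ge m$, so that $d_{n+1}\in D_m$. Modulo $N^{[2]}$ the squares $d_2^2,\dots,d_n^2$ cancel in
\[
x_1x_2\cdots x_n=(e_1\cdots e_n,\;d_1d_2\cdot d_2d_3\cdots d_nd_{n+1})\equiv(e_1\cdots e_n,1)\,(1,d_1)\,(1,d_{n+1}).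
\]
The left side lies in $L$ and $\psi(1,d_{n+1})=1$, so $\psi(g_0)=\psi(e_1\cdots e_n,1)^{-1}\in\psi(K_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:star} and Corollary~\ref{cor:reduction}, $\Gamma$ is isomorphic to the Sch\"utzenberger group of an $\mathcal H$-class of a finitely generated weakly subsemigroup separable semigroup. It is generated by the images of $(a,1),(b,1),(1,a),(1,b)$, it is residually finite by Lemma~\ref{lem:closed}, and it is a torsion $2$-group by Lemma~\ref{lem:torsion}. By Lemma~\ref{lem:nonsep}, the element $g_0$ cannot be separated from the $2$-generated subgroup $K_1$.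
\end{proof}

\section{Elements of infinite order and the proof of Theorem~\ref{thm:B}}\label{sec:positive}

Let $S$ be weakly subsemigroup separable, $H$ an $\mathcal H$-class and $\Gamma=\Gamma(H)$. For $h\in H$ and $\gamma\in\Gamma$ write $h\gamma=hs$, where $s\in\mathrm{Stab}(H)$ represents $\gamma$. By associativity, left multiplication commutes with this action:
\begin{equation}\label{eq:commute}
u(h\gamma)=(uh)\gamma\qquad\text{whenever }u\in S^1,\ h\in H,\ uh\in H .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
If $a=axa$ lies in the $\mathcal D$-class of $H$, then $ax$ is an idempotent $\mathcal R$-related to $a$. By (G1) the $\mathcal D$-class contains a group $\mathcal H$-class $H'$, and $\Gamma\cong\Gamma(H')\cong H'$ by (G3) and (G2). By fact (a), $H'$ is weakly subsemigroup separable, and Lemma~\ref{lem:groups} applies.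
\end{proof}

If $H$ is a group, then $\Gamma$ is torsion and all its finitely generated subgroups are closed, so (2) holds with $n$ the order of $k$, and (3) and (4) hold as well. \emph{From now on $H$ is not a group}, so $H^2\cap H=\emptyset$ by (G1).

First, finite quotients of $S$ give finite quotients of $\Gamma$.

\begin{lemma}\label{lem:B0}
Let $\phi:S\to U$ be a homomorphism to a finite semigroup. There is a normal subgroup $\Delta$ of finite index in $\Gamma$ such that $\phi(h\delta)=\phi(h)$ for all $h\in H$, $\delta\in\Delta$. Consequently, if $h\in H$, $g\in\Gamma$, $Y\subseteq\Gamma$ and $\phi(hg)\notin\phi(hY)$, then $g\notin Y\Delta$.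
\end{lemma}

\begin{proof}
For $s\in\mathrm{Stab}(H)$, the element $\phi(hs)=\phi(h)\phi(s)$ depends only on $\phi(h)$ and on the class of $s$ in $\Gamma$. So $\Gamma$ acts on the finite set $\phi(H)$; let $\Delta$ be the kernel. If $g=y\delta$ with $y\in Y$, $\delta\in\Delta$, then $\phi(hg)=\phi((hy)\delta)=\phi(hy)$.
\end{proof}

So a subset $Y\subseteq\Gamma$ is closed as soon as $hY=T\cap H$ for some finitely generated subsemigroup $T$. The natural candidate is generated by $h$ and representatives of generators of $Y$. It may meet $H$ in more than $hY$ for two reasons: products containing $h$ several times, and left multiplication. The next two lemmas exclude the first, and Lemma~\ref{lem:B3} controls the second for elements of infinite order.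

\begin{lemma}\label{lem:B1}
If $h_1,h\in H$, then $h_1h$ is not $\mathcal L$-related to $h$.
\end{lemma}

\begin{proof}
Suppose $th_1h=h$ with $t\in S^1$. Since $h_1=hp$ for some $p\in S^1$, we get $th_1^2=th_1hp=hp=h_1$. Then $t^{k+1}h_1^{k+2}=t^k(th_1^2)h_1^k=t^kh_1^{k+1}$, so $h_1=t^kh_1^{k+1}$ for all $k\ge1$. Let $\phi:S\to U$ with $U$ finite. Every element of a finite semigroup has an idempotent power, so choose $k\ge1$ with $\phi(h_1)^{2k}=\phi(h_1)^k$. Then
\[
\phi(h_1)^{k+1}=\phi(h_1)\phi(h_1)^k=\phi(t)^k\phi(h_1)^{2k+1}=\phi(t)^k\phi(h_1)^{k+1}=\phi(h_1).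
\]
So $\phi(h_1)\in\phi(T)$ for $T=\{h_1^j:j\ge2\}=\langle h_1^2,h_1^3\rangle$. By separability $h_1\in T$, say $h_1=h_1^r$ with $r\ge2$. Then $\epsilon=h_1^{r-1}$ satisfies $\epsilon^2=h_1^rh_1^{r-2}=\epsilon$ and $h_1=\epsilon h_1=h_1\epsilon$, while $\epsilon\in h_1S^1\cap S^1h_1$. So $\epsilon$ is an idempotent in $H$, and $H$ is a group by (G1), a contradiction.
\end{proof}

Separability is needed here. In the bicyclic monoid $\langle p,q\mid pq=1\rangle$, whose $\mathcal H$-classes are singletons, $H=\{q\}$ is not a group, and $q=pq^2$ shows $q^2\,\mathcal L\,q$.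

\begin{lemma}\label{lem:B2}
Let $h\in H$, $\Sigma\subseteq\mathrm{Stab}(H)\cap S$, $T=\langle h,\Sigma\rangle$, and let $\langle\Sigma\rangle^1$ be the submonoid of $S^1$ generated by $\Sigma$. Every element of $T\cap H$ has the form $uhv$ with $u,v\in\langle\Sigma\rangle^1$ and $uh\in H$.
\end{lemma}

\begin{proof}
Take a product of generators lying in $H$. If $h$ does not occur in it, the product $w$ lies in $\mathrm{Stab}(H)\cap H$, and $hw\in H^2\cap H$, which is impossible. So the product is $uhv$, where $v\in\langle\Sigma\rangle^1$ is the part after the last occurrence of $h$ and $u\in S^1$ is the part before it. Let $v'\in\mathrm{Stab}(H)$ represent the inverse of the class of $v$. Then $hvv'=h$, so $uh=(uhv)v'\in H$. If $h$ occurs in $u$, write $u=u_0hv_0$ with $v_0\in\langle\Sigma\rangle^1$ and put $h_1=hv_0\in H$. As $u_0h_1h=uh\in H$,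
\[
S^1h=S^1u_0h_1h\subseteq S^1h_1h\subseteq S^1h ,
\]
contradicting Lemma~\ref{lem:B1}. So $u\in\langle\Sigma\rangle^1$.
\end{proof}

The next lemma shows that the relation $y\cdot\gamma=\gamma-1$ of Example~\ref{ex:Z} is forced, up to powers.

\begin{lemma}\label{lem:B3}
Let $s\in\mathrm{Stab}(H)$ represent an element $k\in\Gamma$ of infinite order, and let $h\in H$. There are $m,n\ge1$ with $s^mh=hk^{-n}$. For such $m,n$, all $j\ge0$ and $\gamma\in\Gamma$, we have $s^{jm}(h\gamma)=hk^{-jn}\gamma$.
\end{lemma}

\begin{proof}
Since $k\ne1$, $s$ lies in $S$. Let $T=\langle h,s\rangle$. For $\phi$ and $\Delta$ as in Lemma~\ref{lem:B0}, $k^{-1}\in k^r\Delta$ for some $r\ge0$, so $\phi(hk^{-1})=\phi(hs^r)\in\phi(T)$. By separability $hk^{-1}\in T$, and Lemma~\ref{lem:B2} gives $hk^{-1}=s^mhs^{n'}$ with $m,n'\ge0$ and $s^mh\in H$. If $m=0$, freeness of the action gives $k^{n'+1}=1$, which is false. So $m\ge1$ and $s^mh=hk^{-n}$ with $n=n'+1$. By \eqref{eq:commute}, $s^m(h\gamma)=hk^{-n}\gamma$ for all $\gamma$, and the last claim follows by induction on $j$.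
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $k$ has finite order there is nothing to prove. Let $k$ have infinite order, represented by $s$, and let $g\in\Gamma$, $h\in H$. The same left multiplication can be computed from the base points $h$ and $hg$. Lemma~\ref{lem:B3} gives $s^mh=hk^{-n}$ and $s^{m'}(hg)=(hg)k^{-n'}$, and then
\[
hk^{-nm'}g=s^{mm'}(hg)=hgk^{-n'm}.
\]
By freeness $g^{-1}k^{nm'}g=k^{n'm}$. So for every $k$ of infinite order and every $g$ there are $i,j\ge1$ with
\begin{equation}\label{eq:BS}
g^{-1}k^ig=k^j .
\end{equation}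
It remains to show $i=j$. The ratio $\rho_k(g)=j/i$ depends only on $g$: if also $g^{-1}k^{i'}g=k^{j'}$, then $k^{ji'}=g^{-1}k^{ii'}g=k^{j'i}$, so $ji'=j'i$. It is multiplicative: if $g'^{-1}k^{i'}g'=k^{j'}$, then $(gg')^{-1}k^{ii'}gg'=g'^{-1}k^{ji'}g'=k^{jj'}$. So $\rho_k:\Gamma\to\mathbb Q_{>0}$ is a homomorphism to a torsion-free abelian group.

Suppose $\rho_k(g)\ne1$. Then $g$ has infinite order, and \eqref{eq:BS} with the roles exchanged gives $k^{-1}g^ck=g^d$ with $c,d\ge1$. Applying $\rho_k$ gives $\rho_k(g)^c=\rho_k(g)^d$, so $c=d$ and $g^c$ commutes with $k$. Then $\rho_k(g)^c=\rho_k(g^c)=1$, so $\rho_k(g)=1$, a contradiction. Hence $i=j$ and $k^i$ commutes with $g$. Finally, let $K=\langle g_1,\dots,g_r\rangle$ and $k\in K$. If $k^{n_i}$ commutes with $g_i$, then $k^{n_1\cdots n_r}\in Z(K)$.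
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $K$ be finitely generated and virtually abelian. An abelian subgroup of finite index is finitely generated, so $K$ has a free abelian subgroup $K_0=\langle k_1\rangle\times\dots\times\langle k_r\rangle$ of finite index, $r\ge0$. Since $K$ is a finite union of cosets of any finite-index subgroup of $K_0$, it suffices to find one such subgroup that is closed. Fix $h\in H$ and representatives $s_i$ of $k_i$, and choose $m_i,n_i\ge1$ with $s_i^{m_i}h=hk_i^{-n_i}$ by Lemma~\ref{lem:B3}. We know nothing about left multiplication by $s_i$ itself, so we use the powers: let $\Sigma=\{s_1^{m_1},\dots,s_r^{m_r}\}$ and $T=\langle h,\Sigma\rangle$. If $u,v\in\langle\Sigma\rangle^1$ are products in which $s_i^{m_i}$ occurs $\mu_i$ and $\lambda_i$ times respectively, then Lemma~\ref{lem:B3} and commutativity of $K_0$ give $uhv=h\prod_ik_i^{m_i\lambda_i-n_i\mu_i}$. With Lemma~\ref{lem:B2},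
\[
T\cap H=hY,\qquad Y=\Big\{\prod_ik_i^{m_i\lambda_i-n_i\mu_i}:\lambda_i,\mu_i\ge0\Big\}.
\]
For $m,n\ge1$ the submonoid $\{m\lambda-n\mu:\lambda,\mu\ge0\}$ of $\mathbb Z$ contains $m$, $-n$, $-m=m(n-1)-nm$ and $n=mn-n(m-1)$, so it equals $\gcd(m,n)\mathbb Z$. Hence $Y=\prod_i\langle k_i^{\gcd(m_i,n_i)}\rangle$ has finite index in $K_0$. If $\gamma\notin Y$, then $h\gamma\notin T$ by freeness, some $\phi$ satisfies $\phi(h\gamma)\notin\phi(T)\supseteq\phi(hY)$, and Lemma~\ref{lem:B0} gives $\gamma\notin Y\Delta$. So $Y$ is closed. The case $K=1$ is residual finiteness.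
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $K\le\Gamma$ be finitely generated. By (2), $K/Z(K)$ is torsion, so it is finite by hypothesis. Then $K$ is virtually abelian, hence closed by (3).

The elementary amenable groups form the smallest class containing finite and abelian groups and closed under subgroups, quotients, extensions and directed unions; it contains all solvable groups. If $K$ is elementary amenable, so is $K/Z(K)$, and finitely generated torsion elementary amenable groups are finite by a theorem of Chou (1980). If $K\le\mathrm{GL}_n(\mathbb K)$ for a field $\mathbb K$, let $\Lambda$ be the $\mathbb K$-linear span of $K$ in the algebra of $n\times n$ matrices. Conjugation is a linear action of $K$ on the finite-dimensional space $\Lambda$, and an element acts trivially exactly when it commutes with all of $K$. So $K/Z(K)$ is linear over $\mathbb K$, and finitely generated torsion linear groups are finite by the Burnside--Schur theorem.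
\end{proof}

The argument for (3) rests on Lemma~\ref{lem:B3}, which ties left multiplication by a power of $s$ to right multiplication by $k$ only when $k$ has infinite order. When $k$ has finite order, $hk^{-1}$ already lies in $\langle h,s\rangle$ through right multiplication, and the lemma imposes nothing on the left action. Theorem~\ref{thm:A} uses exactly this freedom.

\begin{thebibliography}{1}

\bibitem{MOQR}
Craig Miller, Gerard O'Reilly, Martyn Quick, Nik Ruskuc,
\emph{On separability finiteness conditions in semigroups},
arXiv:2006.08499 (2020).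

\end{thebibliography}
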